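\title{A sharp Liouville theorem for a fourth-order exponential equation on closed 4-manifolds with positive Ricci curvature}

\begin{abstract}
Let $(M^4,g)$ be a closed connected Riemannian manifold with $\mathrm{Ric}\ge 3\kappa g$, $\kappa>0$. We prove that $u=0$ is the only $C^4$ solution of $\Delta^2u-\lambda_1\kappa\Delta u+\lambda_2\kappa^2(1-e^{4u})=0$ whenever $-4<\lambda_1\le2$, $0<\lambda_2\le4+\lambda_1$ and $(\lambda_1,\lambda_2)\ne(2,6)$. This answers a question of Ma, Wu and Zhou, and round spheres show that the bounds $\lambda_1>-4$ and $\lambda_2\le4+\lambda_1$ cannot be relaxed. The proof symmetrizes a nonzero solution to a radial subsolution on $S^4$, turns the subsolution into a monotone radial solution by minimizing over a convex set that the solution operator preserves, and excludes that solution by a Kazdan--Warner identity.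
\end{abstract}

\section{Introduction}

Let $(M^4,g)$ be a smooth, connected, closed Riemannian manifold with $\mathrm{Ric}\ge3\kappa g$ for a constant $\kappa>0$, and let $\Delta=\mathrm{div}\,\nabla$. For real parameters $\lambda_1$ and $\lambda_2>0$ we consider the equation
\begin{equation}\label{eq:main}
\Delta^2u-\lambda_1\kappa\Delta u+\lambda_2\kappa^2(1-e^{4u})=0\qquad\text{on }M .
\end{equation}
The only constant solution is $u=0$. For which $(\lambda_1,\lambda_2)$ is it the only solution, on every manifold with this Ricci bound?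

The linearized equation suggests an answer. Take $\kappa=1$. At $u=0$ the linearization is $\Delta^2\varphi-\lambda_1\Delta\varphi=4\lambda_2\varphi$, and it has a nonzero solution exactly when $\mu(\mu+\lambda_1)=4\lambda_2$ for some eigenvalue $\mu>0$ of $-\Delta$. Every such eigenvalue satisfies $\mu\ge4$: for an eigenfunction $\varphi$, the integrated Bochner formula gives
\[
\int(\Delta\varphi)^2=\int|D^2\varphi|^2+\mathrm{Ric}(\nabla\varphi,\nabla\varphi)\ge\frac14\int(\Delta\varphi)^2+3\int|\nabla\varphi|^2,
\]
that is, $\frac34\mu^2\ge3\mu$. If $\lambda_1>-4$, then $\mu(\mu+\lambda_1)\ge4(4+\lambda_1)$ for $\mu\ge4$, so the linearization is nondegenerate on every $M$ as long as $\lambda_2<4+\lambda_1$. Conversely, the first eigenvalue $4\rho^{-2}$ of the round sphere of radius $\rho\le1$ takes every value in $[4,\infty)$, so the linearization degenerates on some such sphere when $\lambda_1>-4$ and $\lambda_2\ge4+\lambda_1$, and also when $\lambda_1\le-4$. One is led to guess that the line $\lambda_2=4+\lambda_1$ is the threshold for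 uniqueness. The linearization says nothing about large solutions, however, and it does not decide what happens on the line itself.

The question we answer was posed by Ma, Wu and Zhou \cite{MWZ}. To state it, put $x_*=\frac2{129}(\sqrt{18673}-64)$ and
\begin{align*}
A_1(x)={}&252756288-470882880x+170417232x^2+11016224x^3\\
&-18178788x^4+3558300x^5-224785x^6,\\
A_2(x)={}&619127091200-710561935360x+194617078784x^2+70308920320x^3\\
&-43978140992x^4+3834335296x^5+1625924432x^6-352127584x^7\\
&+4233764x^8+4104276x^9-281961x^{10}.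
\end{align*}
Let $L_1(x)=4+x$ for $x_*\le x\le2$, and for $-2\le x<x_*$ let
\begin{multline*}
L_1(x)=\frac{2+x}{56(14-x)}\Big[996+332x-67x^2+\sqrt[3]{A_1(x)+42(14-x)\sqrt{3A_2(x)}}\\
+\sqrt[3]{A_1(x)-42(14-x)\sqrt{3A_2(x)}}\Big].
\end{multline*}
The function $L_1$ is continuous, with $L_1(-2)=0$ and $L_1(2)=6$. It is known that for $-2<\lambda_1\le2$ and $0<\lambda_2\le L_1(\lambda_1)$ every $C^4$ solution of \eqref{eq:main} is $0$, with one exception: $(\lambda_1,\lambda_2)=(2,6)$ and $(M,g)$ isometric to the round sphere of radius $1/\sqrt\kappa$ in $\mathbb R^5$. In that case there are the solutions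
\begin{equation}\label{eq:family}
u(x)=-\log\big(\cosh\tau+\langle a,x\rangle\sinh\tau\big),\qquad a\in\mathbb R^5,\ |a|=\sqrt\kappa,\ \tau>0 .
\end{equation}
The exceptional point lies on the line $\lambda_2=4+\lambda_1$, and the family \eqref{eq:family} leaves $0$ in the direction $-\langle a,x\rangle$ of a first eigenfunction, in agreement with the linearization.

\medskip
\noindent\textbf{Question.} Suppose that $-4<\lambda_1\le-2$ and $0<\lambda_2\le4+\lambda_1$, or that $-2\le\lambda_1<x_*$ and $L_1(\lambda_1)<\lambda_2\le4+\lambda_1$. Must every $C^4$ solution of \eqref{eq:main} be $0$?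
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
Let $(M^4,g)$ be smooth, connected and closed, with $\mathrm{Ric}\ge3\kappa g$, $\kappa>0$. Let $-4<\lambda_1\le2$, $0<\lambda_2\le4+\lambda_1$ and $(\lambda_1,\lambda_2)\ne(2,6)$. Then every $C^4$ solution of \eqref{eq:main} is $0$.
\end{theorem}

Since $18673<137^2$, we have $x_*<\frac2{129}(137-64)<2$, so both regions in the Question satisfy the hypotheses of Theorem~\ref{thm:main}. The proof uses neither the function $L_1$ nor the known result quoted above. The range of parameters is optimal in the following sense.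

\begin{proposition}\label{prop:sharp}
Let $\kappa=1$. If $-4<\lambda_1\le2$ and $\lambda_2>4+\lambda_1$, or if $\lambda_1\le-4$ and $\lambda_2>0$, then \eqref{eq:main} has a nonzero solution on some round sphere with $\mathrm{Ric}\ge3g$.
\end{proposition}

Theorem~\ref{thm:main}, Proposition~\ref{prop:sharp} and the family \eqref{eq:family} together account for all parameters with $\lambda_1\le2$ and $\lambda_2>0$. We do not treat $\lambda_1>2$.

The proof of Theorem~\ref{thm:main} reduces the general case to a very special one. In Section~\ref{sec:model} we prove the theorem by hand for solutions on the unit sphere that depend only on the height, increase with it, and are steeper on the northern hemisphere than on the southern one; a Kazdan--Warner identity suffices for this. The rest of the paper produces a solution of that kind from an arbitrary nonzero solution on $M$. Section~\ref{sec:T} writes the equation on $S^4$ as a fixed point problem $w=T(w)$ and shows that $T$ preserves two orderings of derivatives. Section~\ref{sec:sym} symmetrizes,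 with the L\'evy--Gromov inequality and in the manner of Talenti: the rearrangement $\omega$ of a solution on $M$ satisfies $\omega'\le T(\omega)'$. Section~\ref{sec:min} minimizes the energy over a convex set that is built from $\omega$, avoids the constants, and is invariant under $T$. Proposition~\ref{prop:sharp} is proved in Section~\ref{sec:sharp}.

\section{Radial functions on the sphere}\label{sec:radial}

Replacing $g$ by $\kappa g$ divides $\Delta$ by $\kappa$ and leaves the tensor $\mathrm{Ric}$ unchanged. We may therefore assume $\kappa=1$, so that $\mathrm{Ric}\ge3g$ and \eqref{eq:main} reads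
\begin{equation}\label{eq:norm}
\Delta^2u-\lambda_1\Delta u=\lambda_2(e^{4u}-1).
\end{equation}
Volumes, integrals over $M$ or $S^4$, and integrals over hypersurfaces are all divided by the total volume of the ambient manifold; thus $\mathrm{vol}(M)=1$. Integrals written with limits, such as $\int_t^1\dots dr$, are ordinary integrals on the line. We write $a^+=\max(a,0)$ and $a^-=\max(-a,0)$.

Throughout, $S^4\subset\mathbb R^5$ is the unit sphere, $\theta$ is the distance from the north pole, and $t=\cos\theta\in[-1,1]$ is the height. A function on $S^4$ is \emph{radial} if it depends only on $t$; we identify it with a function on $[-1,1]$, and a prime denotes $d/dt$. The volume element is $\sin^3\theta\,d\theta$ times that of $S^3$, and $\Delta w=w_{\theta\theta}+3\cot\theta\,w_\theta$ for radial $w$. In the variable $t$, the normalized measure $\nu$ and the operators become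
\begin{equation}\label{eq:radial}
\begin{gathered}
d\nu=\tfrac34(1-t^2)\,dt,\qquad|\nabla w|^2=(1-t^2)w'^2,\\
\Delta w=(1-t^2)w''-4tw'=(1-t^2)^{-1}\big((1-t^2)^2w'\big)'.
\end{gathered}
\end{equation}
The eigenvalues of $-\Delta$ on $S^4$ are $k(k+3)=0,4,10,\dots$. The radial eigenfunctions for $4$ and $10$ are $t$ and $t^2-\frac15$, as one reads off from \eqref{eq:radial}, and $\int t^2=\frac15$. Expanding in eigenfunctions gives the spectral gap inequality
\begin{equation}\label{eq:gap}
\int(\Delta\varphi)^2\ge4\int|\nabla\varphi|^2,\qquad\varphi\in H^2(S^4).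
\end{equation}

We use three standard facts of linear elliptic theory; here $2\le p<\infty$, $0<\alpha<1$, and $k\ge0$ is an integer.
\begin{itemize}
\item[(E1)] Let $\mu>-4$. For every $h\in W^{k,p}(S^4)$ of mean zero there is a unique $\varphi\in W^{k+2,p}(S^4)$ of mean zero with $(-\Delta+\mu)\varphi=h$, and $\|\varphi\|_{W^{k+2,p}}\le C\|h\|_{W^{k,p}}$. If $h$ is radial, so is $\varphi$, by uniqueness.
\item[(E2)] On a closed manifold, if $\varphi\in W^{2,p}$ and $(-\Delta+\mu)\varphi\in C^{k,\alpha}$, then $\varphi\in C^{k+2,\alpha}$.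
\item[(E3)] In dimension $4$, $W^{k+1,p}\subset C^k$ for $p>4$.
\end{itemize}
A $C^4$ solution of \eqref{eq:norm} is smooth. Indeed $v=-\Delta u$ satisfies $(-\Delta+\lambda_1)v=\lambda_2(e^{4u}-1)$, so $u\in C^{k,\alpha}$ implies $v\in C^{k+2,\alpha}$ and $u\in C^{k+4,\alpha}$ by (E2).

The coordinate $t$ degenerates at the poles, and we record what survives there. Let $\varphi\in C^2(S^4)$ be radial. Its gradient at a pole is fixed by all rotations about the axis and hence vanishes, so $|\varphi_\theta|\le C\|\varphi\|_{C^2}\sin\theta$. Therefore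
\begin{equation}\label{eq:bounded}
\varphi'=-\varphi_\theta/\sin\theta\quad\text{and}\quad(1-t^2)\varphi''=\Delta\varphi+4t\varphi'\quad\text{are bounded by }C\|\varphi\|_{C^2}.
\end{equation}
Away from the poles $t$ is a smooth coordinate, so a radial $w\in H^2(S^4)$ lies in $H^2_{\mathrm{loc}}(-1,1)\subset C^1(-1,1)$, and convergence in $H^2(S^4)$ implies locally uniform convergence of $w'$ on $(-1,1)$. Finally, a Lipschitz function of $t\in[-1,1]$ is Lipschitz on $S^4$.

For a radial $h\in L^1(S^4)$ define the \emph{cap integral}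
\[
I[h](t)=\int_t^1h(r)(1-r^2)\,dr ,
\]
so that $\frac34I[h](t)$ is the integral of $h$ over the cap of points of height greater than $t$. It is continuous on $[-1,1]$, and it vanishes at both ends when $h$ has mean zero. Cap integrals invert the radial Laplacian.

\begin{lemma}\label{lem:cap}
Let $h\in L^1(S^4)$ be radial with mean zero.
\begin{itemize}
\item[(a)] If $h\le0$ on $(-1,t_0)$ and $h\ge0$ on $(t_0,1)$ for some $t_0$, in particular if $h$ is nondecreasing, then $I[h]\ge0$.
\item[(b)] If $h$ is bounded, then $|I[h](t)|\le\|h\|_\infty(1-t^2)^2$.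
\item[(c)] If $h=-\Delta\varphi$ with $\varphi\in W^{2,p}(S^4)$ radial and $p>4$, then $(1-t^2)^2\varphi'=I[h]$ on $(-1,1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The derivative of $I[h]$ is $-(1-t^2)h$, so $I[h]$ is nondecreasing up to $t_0$ and nonincreasing after it, and it vanishes at $\pm1$.

(b) For $t\ge0$ we have $\int_t^1(1-r^2)\,dr\le2\int_t^1(1-r)\,dr=(1-t)^2\le(1-t^2)^2$. For $t\le0$ write $I[h](t)=-\int_{-1}^th(r)(1-r^2)\,dr$ and reflect.

(c) By \eqref{eq:radial}, $(1-t^2)^2\varphi'$ is locally absolutely continuous with derivative $-(1-t^2)h$. It equals $-(1-t^2)^{3/2}\varphi_\theta$, which tends to $0$ as $t\to1$ because $\varphi\in C^1(S^4)$ by (E3).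
\end{proof}

\section{The model case and a Kazdan--Warner identity}\label{sec:model}

On $S^4$ the height function satisfies $D^2t=-t\,g$ and $\Delta t=-4t$. This gives two natural ways to test \eqref{eq:norm}, against $t$ and against $\langle\nabla t,\nabla u\rangle$. Both produce the nonlinear quantity $\int te^{4u}$, which can then be eliminated.

\begin{lemma}\label{lem:KW}
If $u\in C^\infty(S^4)$ solves \eqref{eq:norm} on $S^4$, then
\[
(2-\lambda_1)\int t|\nabla u|^2+4(4+\lambda_1-\lambda_2)\int tu=0 .
\]
\end{lemma}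

\begin{proof}
Put $XF=\langle\nabla t,\nabla F\rangle$. Integration by parts gives $\int XF=-\int F\Delta t=4\int tF$ for all smooth $F$. Let $A=\int\Delta u\,Xu$. Since
\[
\langle\nabla u,\nabla(Xu)\rangle=D^2t(\nabla u,\nabla u)+D^2u(\nabla t,\nabla u)=-t|\nabla u|^2+\tfrac12X|\nabla u|^2,
\]
we get
\[
A=-\int\langle\nabla u,\nabla(Xu)\rangle=\int t|\nabla u|^2-2\int t|\nabla u|^2=-\int t|\nabla u|^2 .
\]
The polarized Bochner formula
\[
\Delta\langle\nabla a,\nabla b\rangle=\langle\nabla\Delta a,\nabla b\rangle+\langle\nabla a,\nabla\Delta b\rangle+2\langle D^2a,D^2b\rangle+2\,\mathrm{Ric}(\nabla a,\nabla b),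
\]
with $a=t$, $b=u$ and $\mathrm{Ric}=3g$, gives $\Delta(Xu)=-4Xu+X\Delta u-2t\Delta u+6Xu$. Hence
\[
\int\Delta^2u\,Xu=\int\Delta u\,\Delta(Xu)=\frac12\int X\big((\Delta u)^2\big)+2A-2\int t(\Delta u)^2=2A ,
\]
because the first and last terms cancel. Multiply \eqref{eq:norm} by $Xu$ and integrate, using $e^{4u}Xu=\frac14Xe^{4u}$:
\[
(2-\lambda_1)A=\lambda_2\Big(\int te^{4u}-4\int tu\Big).
\]
Multiply \eqref{eq:norm} by $t$ and integrate, using $\Delta t=-4t$ and $\int t=0$:
\[
(16+4\lambda_1)\int tu=\lambda_2\int te^{4u}.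
\]
Substituting the second identity into the first gives $(2-\lambda_1)A=4(4+\lambda_1-\lambda_2)\int tu$.
\end{proof}

The two coefficients in Lemma~\ref{lem:KW} are nonnegative exactly when $\lambda_1\le2$ and $\lambda_2\le4+\lambda_1$, and they vanish together only at $(2,6)$. The identity becomes an obstruction for solutions for which both integrals have a sign. For radial $u$,
\begin{equation}\label{eq:signs}
\begin{aligned}
4\int tu&=\int\langle\nabla t,\nabla u\rangle=\int(1-t^2)u'\,d\nu,\\
\int t|\nabla u|^2&=\frac34\int_0^1t(1-t^2)^2\big(u'(t)^2-u'(-t)^2\big)\,dt .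
\end{aligned}
\end{equation}
This singles out the two conditions
\begin{equation}\label{eq:cone}
u'\ge0\ \text{ on }(-1,1),\qquad u'(t)\ge u'(-t)\ \text{ for }t\in(0,1).
\end{equation}

\begin{proposition}\label{prop:model}
Let $\lambda_1\le2$, $0<\lambda_2\le4+\lambda_1$ and $(\lambda_1,\lambda_2)\ne(2,6)$. Every smooth radial solution of \eqref{eq:norm} on $S^4$ that satisfies \eqref{eq:cone} is constant.
\end{proposition}

\begin{proof}
Suppose $u$ is nonconstant. By \eqref{eq:signs} and \eqref{eq:cone}, $\int tu>0$ and $\int t|\nabla u|^2\ge0$. If $\lambda_2<4+\lambda_1$, this contradicts Lemma~\ref{lem:KW}.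

Let $\lambda_2=4+\lambda_1$. Then $\lambda_1<2$, since $(2,6)$ is excluded, and Lemma~\ref{lem:KW} gives $\int t|\nabla u|^2=0$. The integrand in \eqref{eq:signs} is continuous and nonnegative, so $u'(t)=u'(-t)$ for $t\in(0,1)$. Thus $u=c+u_o$ with $c=u(0)$ and $u_o$ odd in $t$. By \eqref{eq:radial} the Laplacian preserves parity, so the left side of \eqref{eq:norm} is odd, and the even part of the right side vanishes: $e^{4c}\cosh(4u_o)=1$. At $t=0$ this gives $e^{4c}=1$. Then $\cosh(4u_o)\equiv1$ and $u_o\equiv0$, a contradiction.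
\end{proof}

At $(2,6)$ the conclusion fails. The member $u=-\log(\cosh\tau-t\sinh\tau)$ of the family \eqref{eq:family} has $u'=\sinh\tau/(\cosh\tau-t\sinh\tau)$, which is positive and increasing, so \eqref{eq:cone} holds. Proposition~\ref{prop:model} is the only place where the hypotheses $\lambda_1\le2$ and $\lambda_2\le4+\lambda_1$ enter in full; elsewhere we need only their consequence $\lambda_2<6$.

\section{The solution operator and its monotonicity}\label{sec:T}

The conditions \eqref{eq:cone} concern derivatives in $t$, so we need a maximum principle for derivatives. The operator $-\Delta+\mu$ has no maximum principle on $S^4$ when $\mu<0$, but differentiation in $t$ removes the constants and raises the zeroth-order coefficient from $\mu$ to $4+\mu$.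

\begin{lemma}\label{lem:P}
Let $\mu>-4$, let $\varphi\in C^2(S^4)$ be radial, and suppose that $k=-\Delta\varphi+\mu\varphi$ is locally Lipschitz on $(-1,1)$.
\begin{itemize}
\item[(a)] If $k'\ge0$ a.e., then $\varphi'\ge0$ on $(-1,1)$.
\item[(b)] If $k'(t)\ge k'(-t)$ for a.e.\ $t\in(0,1)$, then $\varphi'(t)\ge\varphi'(-t)$ for $t\in(0,1)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $z=\varphi'\in C^1(-1,1)$. By \eqref{eq:radial}, $z'=(4tz+\mu\varphi-k)/(1-t^2)$ is locally Lipschitz. Differentiating $-(1-t^2)z'+4tz+\mu\varphi=k$ gives $-(1-t^2)z''+6tz'+(4+\mu)z=k'$ a.e., and multiplying by $(1-t^2)^2$,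
\begin{equation}\label{eq:z}
-\big((1-t^2)^3z'\big)'+(4+\mu)(1-t^2)^2z=(1-t^2)^2k' .
\end{equation}

(a) Multiply \eqref{eq:z} by $z^-$ and integrate over $J_\varepsilon=(-1+\varepsilon,1-\varepsilon)$. The right side is nonnegative, and $z'(z^-)'=-|(z^-)'|^2$ a.e., $zz^-=-(z^-)^2$. Hence
\[
\int_{J_\varepsilon}(1-t^2)^3|(z^-)'|^2\,dt+(4+\mu)\int_{J_\varepsilon}(1-t^2)^2(z^-)^2\,dt\le-\Big[(1-t^2)^3z'z^-\Big]_{-1+\varepsilon}^{1-\varepsilon}.
\]
By \eqref{eq:bounded}, $z$ and $(1-t^2)z'$ are bounded, so the right side is $O(\varepsilon^2)$. Letting $\varepsilon\to0$ and using $4+\mu>0$, we find $z^-=0$.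

(b) The left side of \eqref{eq:z} commutes with the reflection $t\mapsto-t$, so $z(-t)$ satisfies \eqref{eq:z} with $k'(-t)$ in place of $k'(t)$. Thus $y(t)=z(t)-z(-t)$ satisfies \eqref{eq:z} on $(0,1)$ with the nonnegative right side $(1-t^2)^2(k'(t)-k'(-t))$. Repeat the argument of (a) on $(0,1-\varepsilon)$; the boundary term at $0$ vanishes because $y(0)=0$.
\end{proof}

The bound $\mu>-4$ is necessary: for $\mu\le-4$ the function $\varphi=-t$ is decreasing while $k=-(4+\mu)t$ is nondecreasing.

To handle the exponential for unbounded functions we use the following inequality.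

\begin{theorem}[Beckner \cite{Beckner}]\label{thm:beckner}
For $w\in H^2(S^4)$ with mean $\bar w=\int w$,
\[
\log\int e^{4(w-\bar w)}\le\frac13\int\big((\Delta w)^2+2|\nabla w|^2\big).
\]
\end{theorem}

Fix $\lambda_1>-4$ and $\lambda_2>0$. Call a radial function $w$ \emph{admissible} if it is locally absolutely continuous on $(-1,1)$ and $e^{4w}\in L^p(S^4)$ for all $p<\infty$. Lipschitz functions on $[-1,1]$ are admissible. So are radial functions in $H^2(S^4)$, by Theorem~\ref{thm:beckner} applied to $pw$. For admissible $w$ put $f_w=e^{4w}/\int e^{4w}$, and use (E1) twice to define radial functions $W$ and $U$ of mean zero by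
\begin{equation}\label{eq:T}
-\Delta W=\lambda_2(f_w-1),\qquad(-\Delta+\lambda_1)U=W .
\end{equation}
We set $T(w)=U$. Then $W\in W^{2,p}$ and $U\in W^{4,p}$ for all $p<\infty$, so $W\in C^1(S^4)$, $U\in C^3(S^4)$, and
\begin{equation}\label{eq:Teq}
\Delta^2U-\lambda_1\Delta U=\lambda_2(f_w-1),\qquad(1-t^2)^2W'=\lambda_2I[f_w-1],
\end{equation}
the latter by Lemma~\ref{lem:cap}(c). The operator $T$ ignores additive constants, and $T(0)=0$. If $w=T(w)$, then $u=w-\frac14\log\int e^{4w}$ has $e^{4u}=f_w$, so $u$ solves \eqref{eq:norm}; it is smooth, because $w\in C^3$ starts the bootstrap of Section~\ref{sec:radial}.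

\begin{example}\label{ex:eps}
Let $w=\varepsilon t$ with small $\varepsilon>0$. Then $\int e^{4w}=1+\frac85\varepsilon^2+O(\varepsilon^4)$ and $f_w-1=4\varepsilon t+8\varepsilon^2(t^2-\frac15)+O(\varepsilon^3)$ uniformly. The operator $\Delta^2-\lambda_1\Delta$ multiplies $t$ by $4(4+\lambda_1)$ and $t^2-\frac15$ by $10(10+\lambda_1)$. By (E1), (E3) and \eqref{eq:bounded},
\[
T(\varepsilon t)'=\frac{\lambda_2}{4+\lambda_1}\,\varepsilon+\frac{8\lambda_2}{5(10+\lambda_1)}\,\varepsilon^2t+O(\varepsilon^3)\qquad\text{uniformly on }(-1,1).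
\]
The first term shows the threshold: $T$ steepens $\varepsilon t$ if $\lambda_2>4+\lambda_1$ and flattens it if $\lambda_2<4+\lambda_1$. The second term comes from the convexity of the exponential and tilts the slope toward the north, which is the second condition in \eqref{eq:cone}.
\end{example}

Both features of the example persist for large functions.

\begin{lemma}\label{lem:M}
Let $\lambda_1>-4$, $\lambda_2>0$, and let $w,w_1,w_2$ be admissible.
\begin{itemize}
\item[(a)] If $w_1'\le w_2'$ a.e., then $T(w_1)'\le T(w_2)'$ on $(-1,1)$.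
\item[(b)] If $w'\ge0$ a.e.\ and $w'(t)\ge w'(-t)$ for a.e.\ $t\in(0,1)$, then $T(w)'(t)\ge T(w)'(-t)$ for $t\in(0,1)$.
\end{itemize}
\end{lemma}

\begin{proof}
In \eqref{eq:T} we invert $-\Delta$ first because the explicit formula \eqref{eq:Teq} needs no regularity of $f_w$ at the poles; Lemma~\ref{lem:P} is then applied to the second equation, whose right side is in $C^1(S^4)$ and hence locally Lipschitz in $t$.

(a) The quotient $f_{w_2}/f_{w_1}$ is a positive constant times $e^{4(w_2-w_1)}$, so it is nondecreasing. Hence $f_{w_2}-f_{w_1}=f_{w_1}(f_{w_2}/f_{w_1}-1)$ is $\le0$ to the left of some point and $\ge0$ to the right of it, and it has mean zero. By \eqref{eq:Teq} and Lemma~\ref{lem:cap}(a), the corresponding functions $W_1,W_2$ satisfy $(1-t^2)^2(W_2-W_1)'=\lambda_2I[f_{w_2}-f_{w_1}]\ge0$. Apply Lemma~\ref{lem:P}(a) to $T(w_2)-T(w_1)$ with $\mu=\lambda_1$.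

(b) Let $w_e$ and $w_o$ be the even and odd parts of $w$. For a.e.\ $t\in(0,1)$,
\[
2w_e'(t)=w'(t)-w'(-t)\ge0,\qquad2w_o'(t)=w'(t)+w'(-t)\ge0,
\]
and $w_o(0)=0$. So on $[0,1)$ the function $w_e$ is nondecreasing and $w_o$ is nondecreasing and nonnegative. The even part of $f_w$ is $f_e=c\,e^{4w_e}\cosh(4w_o)$ with $c>0$, and it is therefore nondecreasing on $[0,1)$. Moreover $\int_0^1(f_e-1)(1-r^2)\,dr=\frac12I[f_w-1](-1)=0$. Thus $t\mapsto\int_0^t(f_e-1)(1-r^2)\,dr$ vanishes at $0$ and $1$, is first nonincreasing and then nondecreasing, and so is $\le0$. By \eqref{eq:Teq},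
\begin{align*}
(1-t^2)^2\big(W'(t)-W'(-t)\big)&=-\lambda_2\int_{-t}^t(f_w-1)(1-r^2)\,dr\\
&=-2\lambda_2\int_0^t(f_e-1)(1-r^2)\,dr\ge0 .
\end{align*}
Apply Lemma~\ref{lem:P}(b) to $T(w)$.
\end{proof}

We call a nondecreasing Lipschitz function $\omega$ on $[-1,1]$ a \emph{subsolution} if $\omega'\le T(\omega)'$ a.e. Constants are subsolutions. By Example~\ref{ex:eps}, $\varepsilon t$ is a subsolution for small $\varepsilon>0$ when $\lambda_2>4+\lambda_1$, and it is not one when $\lambda_2\le4+\lambda_1$ (in the case of equality, look at $t=-\frac12$).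

\section{Symmetrization: from a solution on $M$ to a subsolution on $S^4$}\label{sec:sym}

\subsection*{Rearrangement}
Let $\varphi\in C(M)$, with range in $[\min\varphi,\max\varphi]$. Put $\psi(s)=\mathrm{vol}\{\varphi>s\}$ and let $t_\varphi(s)\in[-1,1]$ be the height of the cap with the same normalized volume: $\nu\big((t_\varphi(s),1]\big)=\psi(s)$. The function $\psi$ is nonincreasing and right-continuous, so $t_\varphi$ is nondecreasing and right-continuous, and $t_\varphi(\max\varphi)=1$. The \emph{nondecreasing rearrangement} of $\varphi$ is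
\[
\varphi^*(t)=\min\{s\in[\min\varphi,\max\varphi]:t_\varphi(s)\ge t\},\qquad t\in[-1,1].
\]
For $s\in[\min\varphi,\max\varphi]$ we have $\varphi^*(t)\le s$ if and only if $t_\varphi(s)\ge t$, that is,
\begin{equation}\label{eq:super}
\{\varphi^*>s\}=(t_\varphi(s),1].
\end{equation}
So $\varphi$ and $\varphi^*$ have the same distribution, and $\int_MG(\varphi)=\int G(\varphi^*)\,d\nu$ for bounded Borel functions $G$. If $G$ is continuous and strictly increasing, then $\{G(\varphi)>G(s)\}=\{\varphi>s\}$, and hence $G(\varphi)^*=G(\varphi^*)$.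

We also need the Hardy--Littlewood inequality: if $k\in C(M)$ and $E\subset M$ is measurable with $\mathrm{vol}(E)=\nu((t,1])$, then
\begin{equation}\label{eq:HL}
\int_Ek\le\tfrac34I[k^*](t),\quad\text{with equality if }E=\{k>s\}\text{ and }t=t_k(s).
\end{equation}
Indeed, with $c=k^*(t)$ we have $\int_E(k-c)\le\int_M(k-c)^+=\int(k^*-c)^+d\nu=\int_{(t,1]}(k^*-c)\,d\nu$, since $k^*$ is nondecreasing. The equality case follows from \eqref{eq:super} and equidistribution.

\subsection*{The gradient comparison}
The Ricci bound enters the proof only through the following isoperimetric inequality, which we state with our normalization of volumes and areas.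

\begin{theorem}[L\'evy--Gromov; see {\cite[Appendix C]{Gromov}}]\label{thm:LG}
Let $\mathrm{Ric}\ge3g$ on $M^4$. If $\Omega\subset M$ has smooth boundary and the same normalized volume as a geodesic ball $B\subset S^4$, then the normalized area of $\partial\Omega$ is at least that of $\partial B$.
\end{theorem}

The boundary of the cap $(t,1]$ is a $3$-sphere of radius $(1-t^2)^{1/2}$, so its normalized area is $\frac{2\pi^2}{8\pi^2/3}(1-t^2)^{3/2}=\frac34(1-t^2)^{3/2}$.

On the sphere, Lemma~\ref{lem:cap}(c) says that the slope of a radial function is determined by the integral of $-\Delta\varphi$ over caps. The next lemma is the corresponding inequality on $M$: an upper bound for the integrals of $-\Delta\varphi$ over superlevel sets bounds the slope of $\varphi^*$. The one delicate point is that $\varphi^*$ is not known in advance to be absolutely continuous; Sard's theorem takes care of this.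

\begin{lemma}\label{lem:Tal}
Let $M$ be closed and connected with $\mathrm{Ric}\ge3g$, and let $\varphi\in C^\infty(M)$ be nonconstant. Suppose that $R\ge0$ is continuous on $[-1,1]$ and
\[
\int_{\{\varphi>s\}}(-\Delta\varphi)\le\tfrac34R(t_\varphi(s))
\]
for every regular value $s\in(\min\varphi,\max\varphi)$. Then $\varphi^*$ is continuous and nonconstant on $[-1,1]$, locally Lipschitz on $(-1,1)$, and $0\le(1-t^2)^2\varphi^{*\prime}\le R$ a.e. If $R\le C(1-t^2)^2$, then $\varphi^*$ is Lipschitz on $[-1,1]$.
\end{lemma}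

\begin{proof}
Write $t(s)=t_\varphi(s)$ and $S=(\min\varphi,\max\varphi)$.

\emph{Continuity.} Since $M$ is connected, $\varphi$ takes every value in $S$. So for $s_1<s_2$ in $\overline S$ the open set $\{s_1<\varphi<s_2\}$ is nonempty and has positive volume. By equidistribution, $\varphi^*$ takes values in every such interval $(s_1,s_2)$. A monotone function whose image is dense in the interval $\overline S$ has no jumps, so $\varphi^*$ is continuous and maps $[-1,1]$ onto $\overline S$. For $s\in S$ we have $0<\psi(s)<1$, hence $-1<t(s)<1$, and \eqref{eq:super} with continuity gives $\varphi^*(t(s))=s$.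

\emph{Slope at regular values.} Let $\mathrm{Reg}\subset S$ be the set of regular values. It is open, because the set of critical values is compact, and it has full measure by Sard's theorem. For $s\in\mathrm{Reg}$ the set $\{\varphi>s\}$ has smooth boundary $\Sigma_s=\{\varphi=s\}$ with outer normal $-\nabla\varphi/|\nabla\varphi|$. By the coarea formula, $\psi$ is $C^1$ on $\mathrm{Reg}$ with $-\psi'(s)=\int_{\Sigma_s}|\nabla\varphi|^{-1}$, and by the divergence theorem $\int_{\Sigma_s}|\nabla\varphi|=\int_{\{\varphi>s\}}(-\Delta\varphi)$. The function $t\mapsto\nu((t,1])$ has derivative $-\frac34(1-t^2)\ne0$ on $(-1,1)$, so $t(s)$ is $C^1$ on $\mathrm{Reg}$ and $-\psi'(s)=\frac34(1-t^2)t'(s)$, where $t=t(s)$. Theorem~\ref{thm:LG} and the Cauchy--Schwarz inequality give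
\[
\tfrac9{16}(1-t^2)^3\le\Big(\int_{\Sigma_s}1\Big)^2\le\int_{\Sigma_s}|\nabla\varphi|^{-1}\int_{\Sigma_s}|\nabla\varphi|\le\tfrac34(1-t^2)t'(s)\cdot\tfrac34R(t).
\]
Thus $t'(s)>0$ on $\mathrm{Reg}$, the set $t(\mathrm{Reg})$ is open, and on it $\varphi^*$ is the $C^1$ inverse of $t(\cdot)$, with $\varphi^{*\prime}=1/t'(s)\le R/(1-t^2)^2$.

\emph{Integration.} Let $-1<\alpha<\beta<1$ and $K=(\varphi^*(\alpha),\varphi^*(\beta))\subset S$. If $s\in K$, then $t(s)\in(\alpha,\beta)$, because $\varphi^*(t(s))=s$ and $\varphi^*$ is nondecreasing. Changing variables on each component of the open set $\mathrm{Reg}\cap K$, and then using $R\ge0$ to enlarge the domain of integration, we obtain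
\[
0\le\varphi^*(\beta)-\varphi^*(\alpha)=|\mathrm{Reg}\cap K|=\int_{t(\mathrm{Reg}\cap K)}\varphi^{*\prime}\,dt\le\int_\alpha^\beta\frac{R(t)}{(1-t^2)^2}\,dt .
\]
The integrand is continuous on $(-1,1)$, and bounded if $R\le C(1-t^2)^2$. The remaining claims follow.
\end{proof}

\subsection*{The fourth-order comparison}
Let $u$ be a nonzero solution on $M$, $f=e^{4u}$, $U=T(u^*)$. We split both equations into second-order ones, with $v=-\Delta u$ on $M$ and $V=-\Delta U$ on $S^4$. The mechanism is visible for $\lambda_1=0$, where $-\Delta v=\lambda_2(f-1)$ and $-\Delta V=\lambda_2(f^*-1)$. By \eqref{eq:HL}, Lemma~\ref{lem:Tal} applies to $v$ with $R=\lambda_2I[f^*-1]=(1-t^2)^2V'$ and gives $v^{*\prime}\le V'$. Then $V-v^*$ is nondecreasing with mean zero, so $I[v^*]\le I[V]$ by Lemma~\ref{lem:cap}(a), and a second application of Lemma~\ref{lem:Tal}, to $u$ with $R=I[V]=(1-t^2)^2U'$, gives $u^{*\prime}\le U'$. For $\lambda_1\ne0$ the unknown $v$ appears in the source term of its own equation. Lemma~\ref{lem:Tal} then yields only a differential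 inequality for $I[v^*-V]$, and the spectral gap \eqref{eq:gap} is what closes it.

\begin{proposition}\label{prop:A}
Let $M$ be closed and connected with $\mathrm{Ric}\ge3g$, let $\lambda_1>-4$, $\lambda_2>0$, and let $u\not\equiv0$ be a $C^4$ solution of \eqref{eq:norm} on $M$. Then $u^*$ is a nonconstant subsolution.
\end{proposition}

\begin{proof}
The solution $u$ is smooth, and it is nonconstant since $0$ is the only constant solution. Integrating \eqref{eq:norm} gives $\int f=1$ for $f=e^{4u}$. Hence $f^*=e^{4u^*}$ has $\int f^*d\nu=1$. The function $v=-\Delta u$ is smooth, has mean zero, is nonconstant (otherwise $v=0$ and $u$ is constant), and satisfies $-\Delta v=\lambda_2(f-1)-\lambda_1v$.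

\emph{Step 1: $u^*$ is Lipschitz, and $V$ is nondecreasing.} By \eqref{eq:HL}, $\int_{\{u>s\}}v\le\frac34I[v^*](t_u(s))$. The function $v^*$ is bounded, nondecreasing and of mean zero, so $0\le I[v^*]\le C(1-t^2)^2$ by Lemma~\ref{lem:cap}(a),(b). By Lemma~\ref{lem:Tal}, $u^*$ is nonconstant and Lipschitz on $[-1,1]$. So $u^*$ is admissible, with $f_{u^*}=f^*$. Let $U=T(u^*)$ and $V=-\Delta U$. Then $V\in W^{2,p}$ has mean zero, and \eqref{eq:Teq} reads $(-\Delta+\lambda_1)V=\lambda_2(f^*-1)$. The right side is Lipschitz on $S^4$, so $V\in C^2(S^4)$ by (E2), and it is nondecreasing in $t$, so $V'\ge0$ by Lemma~\ref{lem:P}(a). By Lemma~\ref{lem:cap}(c),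
\begin{equation}\label{eq:VU}
(1-t^2)^2V'=I[\lambda_2(f^*-1)-\lambda_1V],\qquad(1-t^2)^2U'=I[V].
\end{equation}

\emph{Step 2: a differential inequality.} Put $R=I[\lambda_2(f^*-1)-\lambda_1v^*]$. On a superlevel set of $v$, apply \eqref{eq:HL} to $f-1$ and its equality case to $v$; the equality is what allows $\lambda_1$ to have either sign. We get
\[
\int_{\{v>s\}}(-\Delta v)=\lambda_2\int_{\{v>s\}}(f-1)-\lambda_1\int_{\{v>s\}}v\le\tfrac34R(t_v(s))\le\tfrac34R^+(t_v(s)).
\]
By Lemma~\ref{lem:cap}(b), $R^+\le C(1-t^2)^2$. So Lemma~\ref{lem:Tal} shows that $v^*$ is Lipschitz on $[-1,1]$ and $(1-t^2)^2v^{*\prime}\le R^+$ a.e. Let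
\[
d=v^*-V,\qquad m=I[d].
\]
The function $d$ has mean zero and is Lipschitz on $[-1,1]$, by \eqref{eq:bounded} for $V$. Thus $m\in C^1[-1,1]$, $m(\pm1)=0$ and $m'=-(1-t^2)d$. By \eqref{eq:VU}, $R=(1-t^2)^2V'-\lambda_1m$. On the set $\{m>0\}$ we have $R\le(1-t^2)^2V'+\lambda_1^-m$, and the right side is nonnegative because $V'\ge0$, so the same bound holds for $R^+$. Therefore
\begin{equation}\label{eq:ineq}
(1-t^2)^2d'\le\lambda_1^-\,m\qquad\text{a.e.\ on }\{m>0\}.
\end{equation}

\emph{Step 3: $m\le0$.} Let $P=m^+$ and let $h=d$ on $\{m>0\}$, $h=0$ elsewhere. Then $P$ is Lipschitz, $P(\pm1)=0$, and $P'=-(1-t^2)h$ a.e. It follows that $h$ is bounded with mean zero and $I[h]=P$. By (E1) there is a radial $\phi\in W^{2,p}(S^4)$, $p>4$, with $-\Delta\phi=h$, and $(1-t^2)^2\phi'=P$ by Lemma~\ref{lem:cap}(c). Multiply \eqref{eq:ineq} by $P/(1-t^2)^2$ and integrate over $(-1,1)$; where $m\le0$ both sides are zero. On the left, $d$ and $P$ are Lipschitz, so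
\[
\int_{-1}^1d'P\,dt=-\int_{-1}^1dP'\,dt=\int_{-1}^1(1-t^2)h^2\,dt=\frac43\int(\Delta\phi)^2 .
\]
On the right, by \eqref{eq:radial},
\[
\lambda_1^-\int_{-1}^1\frac{P^2}{(1-t^2)^2}\,dt=\lambda_1^-\int_{-1}^1(1-t^2)^2\phi'^2\,dt=\frac43\lambda_1^-\int|\nabla\phi|^2 .
\]
Together with \eqref{eq:gap} this gives $4\int|\nabla\phi|^2\le\lambda_1^-\int|\nabla\phi|^2$. Since $\lambda_1^-<4$, we conclude that $\phi'=0$ and $P=0$.

\emph{Step 4: conclusion.} By \eqref{eq:HL} and Step 3, $\int_{\{u>s\}}v\le\frac34I[v^*](t_u(s))\le\frac34I[V](t_u(s))$. The function $I[V]$ is continuous, and it is nonnegative by Lemma~\ref{lem:cap}(a). Lemma~\ref{lem:Tal} and \eqref{eq:VU} give $(1-t^2)^2u^{*\prime}\le I[V]=(1-t^2)^2U'$ a.e.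
\end{proof}

\section{Minimization: from a subsolution to a solution}\label{sec:min}

Given a nonconstant subsolution $\omega$, Lemma~\ref{lem:M}(a) yields $\omega'\le T(\omega)'\le T^2(\omega)'\le\cdots$, and one would like to pass to the limit. Two things are missing: an upper bound for the iterates, and the second condition in \eqref{eq:cone}, which $\omega$ has no reason to satisfy. A variational argument supplies both.

Fix $\lambda_1>-4$ and $\lambda_2>0$. Let $\mathcal X$ be the space of radial functions of mean zero in $H^2(S^4)$, and for $w\in \mathcal X$ let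
\[
Q_\mu(w)=\int\big((\Delta w)^2+\mu|\nabla w|^2\big),\qquad J(w)=\frac12Q_{\lambda_1}(w)-\frac{\lambda_2}4\log\int e^{4w}.
\]
On an eigenfunction with eigenvalue $\sigma\ge4$ the form $Q_{\lambda_1}$ acts as multiplication by $\sigma(\sigma+\lambda_1)$, which lies between $\min(1,1+\frac{\lambda_1}4)\sigma^2$ and $(1+\frac{|\lambda_1|}4)\sigma^2$. Since $\lambda_1>-4$, the polar form $Q_{\lambda_1}(\cdot,\cdot)$ is an inner product on $\mathcal X$ whose norm is equivalent to the $H^2$ norm. At $(\lambda_1,\lambda_2)=(2,6)$, $J$ is $\frac32$ times the deficit in Theorem~\ref{thm:beckner}. For general $\lambda_1$ the forms $Q_{\lambda_1}$ and $Q_2$ agree to leading order on high modes, which is why $\lambda_2<6$ is the relevant condition below.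

\begin{lemma}\label{lem:J}
Let $\lambda_1>-4$ and $0<\lambda_2<6$. Let $\mathcal A\subset \mathcal X$ be nonempty, convex, closed in $H^2$, and such that $T(\mathcal A)\subset\mathcal A$. Then $J$ attains its minimum on $\mathcal A$, and every minimizer $w$ satisfies $w=T(w)$.
\end{lemma}

\begin{proof}
\emph{Coercivity.} Choose $N$ so large that
\[
\Big(1-\frac{\lambda_2}6\Big)\sigma+\lambda_1-\frac{\lambda_2}3\ge c\,\sigma\quad\text{for all }\sigma>N,\qquad c=\frac12\Big(1-\frac{\lambda_2}6\Big)>0 .
\]
Write $w=l+r$, where $l$ collects the modes with eigenvalue at most $N$ and $r$ the others. By Theorem~\ref{thm:beckner}, $\log\int e^{4w}\le4\|l\|_\infty+\log\int e^{4r}\le4\|l\|_\infty+\frac13Q_2(r)$. Since $l$ and $r$ are $Q_{\lambda_1}$-orthogonal,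
\[
J(w)\ge\frac12Q_{\lambda_1}(l)-\lambda_2\|l\|_\infty+\frac12\Big(Q_{\lambda_1}(r)-\frac{\lambda_2}6Q_2(r)\Big).
\]
The form in the last bracket multiplies a mode $\sigma$ by $\sigma\big[(1-\frac{\lambda_2}6)\sigma+\lambda_1-\frac{\lambda_2}3\big]\ge c\sigma^2$, so the bracket is at least $c\int(\Delta r)^2$. The function $l$ ranges over a finite-dimensional space, on which $\|l\|_\infty\le CQ_{\lambda_1}(l)^{1/2}$. Hence $J(w)\ge c'\|w\|_{H^2}^2-C'$ with $c'>0$.

\emph{Weak lower semicontinuity.} Let $w_j\rightharpoonup w$ in $\mathcal X$. Then $w_j\to w$ in $L^2$ by Rellich's theorem, and $\int e^{8w_j}\le e^{\frac43Q_2(w_j)}$ is bounded by Theorem~\ref{thm:beckner} applied to $2w_j$. From $|e^a-e^b|\le|a-b|(e^a+e^b)$ we get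
\[
\Big|\int e^{4w_j}-\int e^{4w}\Big|\le4\|w_j-w\|_2\big(\|e^{4w_j}\|_2+\|e^{4w}\|_2\big)\to0 .
\]
The term $Q_{\lambda_1}$ is the square of a Hilbert norm, so $J(w)\le\liminf J(w_j)$.

\emph{Existence.} A minimizing sequence in $\mathcal A$ is bounded and has a weakly convergent subsequence. A closed convex set is weakly closed, so the limit $w$ lies in $\mathcal A$, and it is a minimizer.

\emph{The minimizer is a fixed point.} Let $w,\eta\in \mathcal X$. For $|s|\le1$, the function $|\eta|e^{4(w+s\eta)}$ is dominated by $|\eta|e^{4w}(e^{4\eta}+e^{-4\eta})$, which is integrable by H\"older's inequality since all factors lie in every $L^p$, $p<\infty$. So we may differentiate under the integral. Moreover $Q_{\lambda_1}(T(w),\eta)=\lambda_2\int(f_w-1)\eta=\lambda_2\int f_w\eta$ by \eqref{eq:Teq}. Hence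
\[
\frac d{ds}\Big|_{s=0}J(w+s\eta)=Q_{\lambda_1}(w,\eta)-\lambda_2\int f_w\eta=Q_{\lambda_1}(w-T(w),\eta).
\]
In other words, $T(w)-w$ is the direction of steepest descent of $J$. If $w$ is a minimizer on $\mathcal A$, the segment from $w$ to $T(w)$ lies in $\mathcal A$, so with $\eta=T(w)-w$ the derivative is nonnegative: $0\le-Q_{\lambda_1}(w-T(w))$. Thus $w=T(w)$.
\end{proof}

With $\mathcal A=\mathcal X$ the minimizer may be $0$. The subsolution provides an invariant set that does not contain $0$.

\begin{proposition}\label{prop:B}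
Let $-4<\lambda_1\le2$, $0<\lambda_2\le4+\lambda_1$ and $(\lambda_1,\lambda_2)\ne(2,6)$. Then every subsolution is constant.
\end{proposition}

\begin{proof}
We have $\lambda_2\le4+\lambda_1\le6$, and $\lambda_2=6$ would force $\lambda_1=2$; so $\lambda_2<6$. Let $\omega$ be a nonconstant subsolution. Recall that $\mathcal X\subset C^1(-1,1)$, and let
\[
\mathcal A=\big\{w\in \mathcal X:\ w'\ge\omega'\text{ a.e.\ on }(-1,1),\ \ w'(t)\ge w'(-t)\text{ for all }t\in(0,1)\big\}.
\]
This set is convex. It is closed, because $H^2$ convergence implies locally uniform convergence of $w'$. It is nonempty, because it contains $Ct$ when $C$ is a Lipschitz constant of $\omega$; here we use that $\omega$ is Lipschitz up to the poles. Let $w\in\mathcal A$. Then $T(w)\in \mathcal X$, and Lemma~\ref{lem:M}(a) and the definition of a subsolution give $T(w)'\ge T(\omega)'\ge\omega'$ a.e. Since $w'\ge\omega'\ge0$ a.e., Lemma~\ref{lem:M}(b) gives the second condition for $T(w)$. So $T(\mathcal A)\subset\mathcal A$.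

By Lemma~\ref{lem:J} there is $w\in\mathcal A$ with $w=T(w)$, and $u=w-\frac14\log\int e^{4w}$ is a smooth radial solution of \eqref{eq:norm} on $S^4$ that satisfies \eqref{eq:cone}. A nonconstant nondecreasing Lipschitz function has $\omega'>0$ on a set of positive measure, and $u'\ge\omega'$ a.e., so $u$ is nonconstant. This contradicts Proposition~\ref{prop:model}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Scale to $\kappa=1$ as in Section~\ref{sec:radial}. A nonzero $C^4$ solution on $M$ would give a nonconstant subsolution by Proposition~\ref{prop:A}, and there is none by Proposition~\ref{prop:B}.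
\end{proof}

\section{Nonzero solutions on round spheres}\label{sec:sharp}

The diagonal $\lambda_2=4+\lambda_1$ cuts the rectangle $(-4,2)\times(0,6)$ of the $(\lambda_1,\lambda_2)$-plane into two triangles. The lower one is covered by Theorem~\ref{thm:main}. In the upper one, $J$ is still coercive but $0$ is no longer a minimum, so the unit sphere carries a nonzero solution. Shrinking the sphere moves the remaining parameters into this upper triangle.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
\emph{Step 1: if $\lambda_1>-4$ and $4+\lambda_1<\lambda_2<6$, then \eqref{eq:norm} has a nonconstant solution on $S^4$.} By Lemma~\ref{lem:J} with $\mathcal A=\mathcal X$, the functional $J$ has a minimizer $w=T(w)$ on $\mathcal X$, and $w-\frac14\log\int e^{4w}$ is a smooth solution. We have $Q_{\lambda_1}(\varepsilon t)=\frac{16+4\lambda_1}5\varepsilon^2$, and $\log\int e^{4\varepsilon t}=\frac85\varepsilon^2+O(\varepsilon^4)$ as in Example~\ref{ex:eps}. Hence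
\[
J(\varepsilon t)=\tfrac25(4+\lambda_1-\lambda_2)\varepsilon^2+O(\varepsilon^4)<0=J(0)
\]
for small $\varepsilon\ne0$. So $w\ne0$, and $w$ is nonconstant because it has mean zero.

\emph{Step 2: scaling.} The sphere of radius $\rho\le1$ has $\mathrm{Ric}=3\rho^{-2}g\ge3g$, and its Laplacian is $\rho^{-2}$ times that of $S^4$. Multiplying by $\rho^4$, we see that \eqref{eq:norm} on this sphere is the same equation on $S^4$ with parameters $(\rho^2\lambda_1,\rho^4\lambda_2)$. By Step 1 it suffices to find $x=\rho^2\in(0,1]$ with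
\begin{equation}\label{eq:x}
\lambda_1x>-4,\qquad4+\lambda_1x<\lambda_2x^2<6 .
\end{equation}
Let $x_0=\sqrt{6/\lambda_2}$, so that $\lambda_2x^2<6$ exactly when $x<x_0$.

Let $-4<\lambda_1\le2$ and $\lambda_2>4+\lambda_1$. The first condition in \eqref{eq:x} holds for all $x\in(0,1]$. If $\lambda_2<6$, take $x=1$. If $\lambda_2\ge6$, then $x_0\le1$, and $\lambda_1x_0<2$: for $\lambda_1<2$ because $\lambda_1x_0\le\lambda_1^+<2$, and for $\lambda_1=2$ because then $\lambda_2>6$ and $x_0<1$. So $4+\lambda_1x_0<6=\lambda_2x_0^2$, and by continuity every $x<x_0$ close to $x_0$ satisfies \eqref{eq:x}.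

Let $\lambda_1\le-4$ and $\lambda_2>0$. Put $x_1=4/|\lambda_1|\le1$, so that $\lambda_1x>-4$ exactly when $x<x_1$. If $x_1<x_0$, let $x\uparrow x_1$: then $4+\lambda_1x\to0$ while $\lambda_2x^2\to\lambda_2x_1^2\in(0,6)$, so \eqref{eq:x} holds for $x$ close to $x_1$. If $x_0\le x_1$, take $x<x_0$ so close to $x_0$ that $\lambda_2x^2>4$. Then $x<x_1$ and $4+\lambda_1x<4<\lambda_2x^2<6$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Beckner}
Beckner, Ann. of Math. \textbf{138} (1993), 213--242.

\bibitem{Gromov}
Gromov, \emph{Metric Structures for Riemannian and Non-Riemannian Spaces}.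

\bibitem{MWZ}
Xi-Nan Ma, Tian Wu, Xiao Zhou, \emph{The Liouville-type equation and an Onofri-type inequality on closed 4-manifolds}, arXiv:2508.14494 (2025).

\end{thebibliography}
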